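\title{Infinitely many hyperbolic alternating knots with generalized torsion elements of the same order}

\begin{abstract}
A nontrivial element of a group is a generalized torsion element if some product of its conjugates is trivial, and its generalized torsion order is the least number of factors in such a product. We show that for every $m\equiv 4\pmod 8$ with $m\ge 12$ there are infinitely many hyperbolic alternating knots whose groups contain a generalized torsion element of order exactly $m$, while no hyperbolic knot group contains one of order $2$. The knots are closures of the $3$-braids $\sigma_2^{-2\ell}\sigma_1^{k}\sigma_2^{-1}\sigma_1$. The upper bound $8\ell+4$ comes from an explicit product of conjugates whose length does not depend on $k$. The lower bound comes from counting the terms of polynomials with nonnegative coefficients that are divisible by the Alexander polynomial.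
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a group, and write $g^{x}=xgx^{-1}$ for $g,x\in G$. An element $g\neq 1$ is a \emph{generalized torsion element} if
\begin{equation}\label{eq:gt}
g^{x_1}g^{x_2}\cdots g^{x_m}=1
\end{equation}
for some $m\ge 1$ and some $x_1,\dots,x_m\in G$. The least such $m$ is the \emph{generalized torsion order} $\operatorname{gord}(g)$; it is at least $2$ because $g\ne1$. An ordinary torsion element of order $m$ has $\operatorname{gord}(g)\le m$, by taking all $x_j=1$. A generalized torsion element obstructs any total order on $G$ invariant under left and right multiplication: if $g>1$, then all conjugates of $g$ and all their products are $>1$, and likewise if $g<1$. The number $\operatorname{gord}(g)$ is the length of the shortest such obstruction that $g$ provides.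

For a knot $K\subset S^3$ let $G(K)=\pi_1(S^3\setminus K)$ be its group. The simplest nontrivial knots already give the smallest possible order.

\begin{example}\label{ex:torus}
For odd $k\ge3$ the group of the $(2,k)$-torus knot is $\langle a,b\mid a^2=b^k\rangle$, and $a^2$ is central. For $g=aba^{-1}b^{-1}$ we get $a^{-1}ga=ba^{-1}b^{-1}a=bab^{-1}a^{-1}=g^{-1}$. Also $g\ne1$, since sending $a$ to a reflection and $b$ to a rotation of order $k$ maps the group onto the dihedral group of order $2k$. Thus $\operatorname{gord}(g)=2$ for each of these infinitely many alternating knots.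
\end{example}

A finiteness question must therefore set these knots aside. By Menasco's theorem, the hyperbolic alternating knots are exactly the prime alternating knots other than the $(2,k)$-torus knots. For an integer $m\ge2$ let $M_{\mathsf{alt}}(m)$ be the number of hyperbolic alternating knots $K$, and $M_{\mathsf{hyp}}(m)$ the number of hyperbolic knots $K$, such that $G(K)$ has a generalized torsion element $g$ with $\operatorname{gord}(g)=m$. The question we answer comes from \cite{Ito}:
\begin{quote}
\emph{Is $M_{\mathsf{alt}}(m)$ finite for every $m\ge 2$? Is $M_{\mathsf{hyp}}(m)$ finite for every $m\ge2$?}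
\end{quote}

Two observations suggest the answer yes. First, both numbers vanish for $m=2$ (Section~\ref{sec:two}). Second, \eqref{eq:gt} has a commutative shadow. Let $G=G(K)$ and let $\deg\colon G\to\mathbb Z$ be the abelianization. Then \eqref{eq:gt} gives $m\deg g=0$, so $g$ lies in the commutator subgroup $G'$. The group $G'/G''$ is a module over $\mathbb Z[t^{\pm1}]$ on which conjugation by $x$ acts as $t^{\deg x}$, so $\sum_j t^{\deg x_j}$ annihilates the class of $g$. If that class generates the module, the Alexander polynomial of $K$ divides a sum of only $m$ monomials, and one may expect $m$ to grow as the Alexander polynomial becomes more complicated. The answer is nevertheless no in both cases.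

For $\ell\ge1$ and even $k\ge2$ let $K_{\ell,k}$ be the closure of the $3$-braid
\[
\sigma_2^{-2\ell}\,\sigma_1^{k}\,\sigma_2^{-1}\,\sigma_1 .
\]

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item Each $K_{\ell,k}$ is a hyperbolic alternating knot, and for fixed $\ell$ these knots are pairwise distinct. The group $G(K_{\ell,k})$ contains a generalized torsion element $e$ with $\operatorname{gord}(e)\le 8\ell+4$, a bound independent of $k$.
\item For fixed $\ell$ and all but finitely many $k$, we have $\operatorname{gord}(e)=8\ell+4$.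
\item $M_{\mathsf{alt}}(m)=M_{\mathsf{hyp}}(m)=\infty$ for every $m\equiv4\pmod 8$ with $m\ge12$, whereas $M_{\mathsf{alt}}(2)=M_{\mathsf{hyp}}(2)=0$.
\end{enumerate}
\end{theorem}

Part (1) with $\ell=1$ and the pigeonhole principle already give $M_{\mathsf{alt}}(m)=\infty$ for some $m\le12$; part (2) identifies $m$. We do not decide finiteness for the other individual values of $m$.

The mechanism is that \eqref{eq:gt} bounds the number of conjugates but not the conjugators. In $G(K_{\ell,k})$ there is an element $\nu$ that conjugates a pair $(b,p)$ to a pair $(p,b')$, where $b,p,b'$ are words that do not depend on $k$; all dependence on $k$ is carried by $\nu$ (Section~\ref{sec:knots}). Every word $w$ in two letters then gives a relation $\nu\,w(b,p)\,\nu^{-1}\,w(p,b')^{-1}=1$, and it suffices to find one $w$ for which $w(b,p)$ and $w(p,b')^{-1}$ are products of conjugates of $e$ in the free group. The Alexander module tells us which $w$ to try (Section~\ref{sec:shadow}), a direct computation shows that it works (Section~\ref{sec:upper}),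 and the same module shows that for large $k$ no relation of any kind is shorter (Section~\ref{sec:lower}).

\section{Order two}\label{sec:two}

If $K$ is hyperbolic, then $G(K)$ is isomorphic to a discrete torsion-free subgroup of $PSL_2(\mathbb C)$, the group of M\"obius transformations of $\mathbb C\cup\{\infty\}$. Recall that a nontrivial M\"obius transformation has one or two fixed points, and is accordingly conjugate to $w\mapsto w+\tau$ with $\tau\neq0$ or to $w\mapsto\lambda w$ with $\lambda\ne0,1$.

\begin{proposition}\label{prop:two}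
If $K$ is a hyperbolic knot, then $G(K)$ has no element of generalized torsion order $2$.
\end{proposition}

\begin{proof}
Suppose $g^{x_1}g^{x_2}=1$ with $g\neq1$. Then $ygy^{-1}=g^{-1}$ for $y=x_1^{-1}x_2$, so $y$ permutes the fixed points of $g$. If $g(w)=w+\tau$, then $y$ fixes $\infty$, so $y(w)=\alpha w+\beta$ and $ygy^{-1}(w)=w+\alpha\tau$. Hence $\alpha=-1$ and $y^2=1\neq y$. If $g(w)=\lambda w$ and $y$ fixes both $0$ and $\infty$, then $y$ commutes with $g$, so $g^2=1\ne g$. If $g(w)=\lambda w$ and $y$ interchanges $0$ and $\infty$, then $y(w)=\beta/w$ and $y^2=1\neq y$. In each case $G(K)$ has torsion, a contradiction.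
\end{proof}

Example~\ref{ex:torus} shows that hyperbolicity cannot be dropped.

\section{The knots, their groups and their Alexander modules}\label{sec:knots}

Fix $\ell\ge1$ and an even $k\ge 2$, and put
\[
n=2\ell+1,\qquad N=k+1,\qquad G=G(K_{\ell,k}).
\]

\subsection{The diagram}
We read braids downward. In $\sigma_j$ the strand entering from the left passes over, and in $\sigma_j^{-1}$ the strand entering from the right passes over. Since $2\ell$ and $k$ are even, the permutation of our braid is that of $\sigma_2\sigma_1$, a $3$-cycle, so the closure is a knot. (For odd $k$ the permutation would be a transposition and the closure a two-component link.) Only $\sigma_1$ and $\sigma_2^{-1}$ occur. At each of them the over-strand moves from an outer position to the middle one, and the under-strand moves from the middle position to an outer one. A strand that has just passed over is in the middle, so it passes under next, and a strand that has just passed under is outside, so it passes over next. The closed diagram is therefore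 alternating.

\subsection{A presentation in which one element carries $k$}
The Wirtinger presentation has a meridian generator for each arc of the diagram and a relation for each crossing. For a closed braid, the relation at a crossing expresses the new arc below it through the arcs above it. With the meridians suitably oriented, the labels of the two strands change by
\[
\sigma\colon (u,v)\mapsto(uvu^{-1},u),\qquad \sigma^{-1}\colon(u,v)\mapsto(v,v^{-1}uv).
\]
So $G$ is generated by the three labels at the top of the braid, and the relations equate them with the labels at the bottom. Both moves preserve the product $uv$. Applying $\sigma$ twice gives $(uvuv^{-1}u^{-1},uvu^{-1})$, so $\sigma^{2}$ conjugates the pair by $uv$, and $\sigma^{-2}$ conjugates it by $(uv)^{-1}$.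

Let $F$ be the free group on $p,q$, and define in $F$
\begin{gather*}
z=pq,\qquad P=z^{-\ell}pz^{\ell},\qquad Q=z^{-\ell}qz^{\ell},\qquad c=pQp^{-1},\qquad \mu=(cP)^{k/2},\\
b=z^{\ell}cz^{-\ell},\qquad b'=p^{2\ell}\,QqQ^{-1}\,p^{-2\ell},\qquad \nu=p^{2\ell}\mu z^{-\ell}.
\end{gather*}
Of these elements only $\mu$ and $\nu$ depend on $k$.

\begin{proposition}\label{prop:pres}
\begin{enumerate}
\item[(a)] In $F$ we have $\nu\, bp\,\nu^{-1}=pb'$.
\item[(b)] $G=\langle p,q\mid R\rangle$ with $R=\nu b\nu^{-1}p^{-1}$, and $p,q$ are meridians.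
\item[(c)] In $G$ we have
\begin{equation}\label{eq:conj}
\nu b\nu^{-1}=p,\qquad \nu p\nu^{-1}=b'.
\end{equation}
\end{enumerate}
\end{proposition}

\begin{proof}
Treat $c$ for a moment as a third generator, start with the labels $(c,p,q)$, and put $c'=\mu c\mu^{-1}$, $P'=\mu P\mu^{-1}$. The labels evolve as
\begin{align*}
(c,p,q)&\xrightarrow{\ \sigma_2^{-2\ell}\ }(c,P,Q)\xrightarrow{\ \sigma_1^{k}\ }(c',P',Q)\\
&\xrightarrow{\ \sigma_2^{-1}\ }(c',Q,Q^{-1}P'Q)\xrightarrow{\ \sigma_1\ }(c'Qc'^{-1},\,c',\,Q^{-1}P'Q).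
\end{align*}
Closing up gives $c'=p$, $c=pQp^{-1}$ and $P'=QqQ^{-1}$. The middle relation eliminates $c$, so $G$ is generated by $p,q$ with relations $\mu c\mu^{-1}=p$ and $\mu P\mu^{-1}=QqQ^{-1}$. In $F$,
\[
\nu b\nu^{-1}=p^{2\ell}\mu c\mu^{-1}p^{-2\ell},\qquad \nu p\nu^{-1}=p^{2\ell}\mu P\mu^{-1}p^{-2\ell},
\]
so conjugating the two relations by $p^{2\ell}$ turns them into \eqref{eq:conj}. This proves (c). Since $PQ=pq$, we have $p^{-1}P=qQ^{-1}$ and $cP=pQqQ^{-1}$. As $\mu$ commutes with $cP$, it follows that $\nu\, bp\,\nu^{-1}=p^{2\ell}cP\,p^{-2\ell}=pb'$, which is (a). By (a), $\nu p\nu^{-1}=(\nu b\nu^{-1})^{-1}pb'$, so the second relation in \eqref{eq:conj} follows from the first, and (b) is proved.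
\end{proof}

The conjugations by $z^\ell$ and $p^{2\ell}$ in the definitions of $b$, $b'$, $\nu$ serve to make $p$ itself a member of both pairs $(b,p)$ and $(p,b')$. This is useful because conjugation by $p$ acts very simply on the subgroup that matters.

\subsection{The shift coordinates}
Let $\deg\colon F\to\mathbb Z$ send $p$ and $q$ to $1$, let $F_0$ be its kernel, and put
\[
e=qp^{-1},\qquad e_j=p^{j}ep^{-j}\quad(j\in\mathbb Z).
\]
The image of $e$ in $G$ is the element of Theorem~\ref{thm:main}. The pair $p,e$ is a basis of $F$, and the cover of the wedge of two circles that corresponds to $F_0$ is a line with one loop at each integer. So $F_0$ is free on the $e_j$, and conjugation by $p$ shifts all indices by $1$. We use two families of positive words,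
\[
E_{i,j}=e_ie_{i+1}\cdots e_{j}\quad(\text{length } j-i+1),\qquad O_j=e_{j+1}e_{j+3}\cdots e_{j+2\ell-1}\quad(\text{length }\ell).
\]
They satisfy $pO_jp^{-1}=O_{j+1}$ and, since both sides equal $e_{j+1}e_{j+3}\cdots e_{j+2\ell+1}$,
\begin{equation}\label{eq:slide}
e_{j+1}O_{j+2}=O_je_{j+n}.
\end{equation}

\begin{lemma}\label{lem:normal}
In $F$ we have $b=V(e_1p)V^{-1}$ with $V=O_0O_1^{-1}$, and $b'=W(e_{2\ell}\,p)W^{-1}$ with $W=O_0^{-1}O_{-1}$. For $r\ge1$,
\begin{align}
b^{r}p^{-r}&=O_0O_1^{-1}\,E_{1,r}\,O_{r+1}O_r^{-1},\label{eq:bpow}\\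
b'^{\,r}p^{-r}&=O_0^{-1}O_{-1}\,E_{2\ell,\,2\ell+r-1}\,O_{r-1}^{-1}O_r.\label{eq:bppow}
\end{align}
\end{lemma}

\begin{proof}
From $q=e_0p$ we get $z=e_1p^2$ and $z^\ell=O_0p^{2\ell}$. Put $u=z^\ell pz^{-\ell}=O_0pO_0^{-1}=Vp$. Then $b=z^\ell p z^{-\ell}\,q\,z^{\ell}p^{-1}z^{-\ell}=uqu^{-1}=V(pe_0)V^{-1}=V(e_1p)V^{-1}$. Next, by \eqref{eq:slide} with $j=-1$,
\[
p^{2\ell}Qp^{-2\ell}=O_0^{-1}e_0pO_0=O_0^{-1}e_0O_1\,p=We_{2\ell}\,p ,
\]
and $p^{2\ell}qp^{-2\ell}=e_{2\ell}\,p$; hence $b'=W(e_{2\ell}\,p)W^{-1}$. Finally $(e_ip)^r=E_{i,i+r-1}\,p^r$, and moving $p^r$ to the right shifts the indices in $V^{-1}=O_1O_0^{-1}$ and $W^{-1}=O_{-1}^{-1}O_0$ by $r$.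
\end{proof}

\subsection{The Alexander module}
Recall that $G/G'\cong\mathbb Z$ is generated by a meridian, that $G'/G''$ is a $\mathbb Z[t^{\pm1}]$-module with $t$ acting as conjugation by a meridian, and that if this module is isomorphic to $\mathbb Z[t^{\pm1}]/(\Delta)$, then $\Delta$ is the Alexander polynomial of the knot, a knot invariant up to units $\pm t^{j}$.

Identify the abelianization of $F_0$ with $\mathbb Z[t^{\pm1}]$ by $e_j\mapsto t^j$. Every $x\in F$ is uniquely $x=x_0p^{\deg x}$ with $x_0\in F_0$; let $\delta(x)\in\mathbb Z[t^{\pm1}]$ be the class of $x_0$. Thus $\delta(p)=0$, $\delta(q)=1$, and, because $p$ shifts indices, $\delta$ is a \emph{crossed homomorphism}: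
\begin{equation}\label{eq:crossed}
\delta(xy)=\delta(x)+t^{\deg x}\delta(y),\qquad \delta(xyx^{-1})=(1-t^{\deg y})\,\delta(x)+t^{\deg x}\delta(y).
\end{equation}
For a polynomial $\varphi$ of degree $d$ let $\varphi^*(t)=t^{d}\varphi(1/t)$ be the polynomial with the coefficients reversed; then $(\varphi\psi)^*=\varphi^*\psi^*$. Put
\[
A=1-2t+2t^2-\dots-2t^{2\ell-1}+2t^{2\ell},\qquad \Phi_N=A+t^{N}A^* .
\]
Multiplying out gives
\begin{equation}\label{eq:A}
(1+t)A=1-t+2t^{n},\qquad (1+t)A^*=2-t^{n-1}+t^{n},
\end{equation}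
and $A(1)=A^*(1)=1$, $A(-1)=A^*(-1)=4\ell+1$. As $N$ is odd, $\Phi_N(-1)=0$, so $\Delta_N=\Phi_N/(1+t)$ lies in $\mathbb Z[t]$.

\begin{proposition}\label{prop:alex}
\begin{enumerate}
\item[(a)] $\delta(b)=tA^*$ and $\delta(b')=A$.
\item[(b)] $G'/G''\cong\mathbb Z[t^{\pm1}]/(\Delta_N)$ with $e\mapsto 1$. In particular, $\Delta_N$ is the Alexander polynomial of $K_{\ell,k}$.
\item[(c)] $\Phi_N^*=\Phi_N$, $\Phi_N(1)=2$, $\deg\Delta_N=k+2\ell$, $\Delta_N=1-3t+\cdots$, and $|\Delta_N(-1)|\to\infty$ as $N\to\infty$.
\end{enumerate}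
\end{proposition}

\begin{proof}
(a) Let $s=1+t^2+\dots+t^{2\ell-2}$, so that $\delta(O_j)=t^{j+1}s$ and $(1-t^2)s=1-t^{2\ell}$. By Lemma~\ref{lem:normal} and \eqref{eq:crossed}, $\delta(b)=(1-t)\delta(V)+t=t\bigl(1+(1-t)^2s\bigr)$ and $\delta(b')=(1-t)\delta(W)+t^{2\ell}=(1-t)^2s+t^{2\ell}$. Since $(1+t)(1-t)^2s=(1-t)(1-t^{2\ell})$, we obtain $(1+t)\delta(b)=t(2-t^{2\ell}+t^{2\ell+1})$ and $(1+t)\delta(b')=1-t+2t^{2\ell+1}$. Now compare with \eqref{eq:A}.

(b) We have $\deg R=0$ and $G'=F_0/\langle\langle R\rangle\rangle$, where $\langle\langle R\rangle\rangle$ is the normal closure of $R$ in $F$. Since $\delta(xRx^{-1})=t^{\deg x}\delta(R)$, the module $G'/G''$ is $\mathbb Z[t^{\pm1}]/(\delta(R))$, with $e\mapsto1$. To compute $\delta(R)$, let $R'=\nu p\nu^{-1}b'^{-1}$. As $\deg\nu=k$, formula \eqref{eq:crossed} gives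
\[
\delta(R)=(1-t)\delta(\nu)+t^k\delta(b),\qquad \delta(R')=(1-t)\delta(\nu)-\delta(b'),
\]
so $\delta(R)-\delta(R')=\Phi_N$ by (a). Proposition~\ref{prop:pres}(a) reads $R\,p\,R'\,b'=pb'$, and applying $\delta$ gives $\delta(R)+t\,\delta(R')=0$. Together these yield $(1+t)\delta(R)=t\Phi_N$, that is, $\delta(R)=t\Delta_N$.

(c) The polynomial $\Phi_N$ has degree $N+2\ell$, and $t^{N+2\ell}\Phi_N(1/t)=t^NA^*+A$. Since $N\ge3$, we have $\Phi_N=1-2t+\cdots$, and dividing by $1+t$ gives $1-3t+\cdots$. Finally
\[
\Delta_N(-1)=\Phi_N'(-1)=A'(-1)-(A^*)'(-1)+N(4\ell+1).\qedhere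
\]
\end{proof}

For example, if $\ell=1$ and $k=2$, then $\Phi_3=1-2t+2t^2+2t^3-2t^4+t^5$ and $\Delta_3=1-3t+5t^2-3t^3+t^4$.

\begin{proposition}\label{prop:hyp}
Each $K_{\ell,k}$ is a hyperbolic alternating knot, $e\neq1$ in $G$, and for fixed $\ell$ the knots $K_{\ell,k}$ are pairwise distinct.
\end{proposition}

\begin{proof}
The polynomial $\Delta_N$ is not a unit, so the knot is nontrivial and $e\ne1$ by Proposition~\ref{prop:alex}(b). A nontrivial knot whose group is generated by two elements is prime \cite{Norwood}, and $G$ is generated by $p,q$. The Alexander polynomial $(1+t^{j})/(1+t)$ of the $(2,j)$-torus knot has coefficients $\pm1$, while $\Delta_N$ has the coefficient $-3$. So Menasco's theorem applies to the alternating knot $K_{\ell,k}$. The degree $k+2\ell$ of $\Delta_N$ distinguishes the knots.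
\end{proof}

\section{Relations independent of $k$ and their shadows}\label{sec:shadow}

We first record the commutative condition that every relation \eqref{eq:gt} for $e$ must satisfy. Write $\mathbb Z_{\ge0}[t]$ for the polynomials with nonnegative integer coefficients; for such $f$, the value $f(1)$ is the number of monomials in $f$, counted with multiplicity.

\begin{lemma}\label{lem:shadow}
If $e^{x_1}\cdots e^{x_m}=1$ in $G$, then there is $f\in\mathbb Z_{\ge0}[t]$ with $f(0)\ge1$, $f(1)=m$ and $\Delta_N\mid f$ in $\mathbb Z[t]$.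
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:alex}(b), $\Delta_N$ divides $\sum_jt^{\deg x_j}$ in $\mathbb Z[t^{\pm1}]$. Multiply by the power of $t$ that makes the least exponent $0$. The quotient is a polynomial because $\Delta_N(0)=1$.
\end{proof}

Now we look for relations. Let $w=w(X,Y)$ be a word in two letters with total exponent $0$. By \eqref{eq:conj},
\begin{equation}\label{eq:subst}
\nu\,w(b,p)\,\nu^{-1}\cdot w(p,b')^{-1}=1\quad\text{in }G .
\end{equation}
If $w(b,p)$ and $w(p,b')^{-1}$ are products of $r$ and $r'$ conjugates of $e$ in the free group $F$, then $\operatorname{gord}(e)\le r+r'$ for all $k$ at once. To see which $w$ can work, put $h=\delta(w(q,p))$. Then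
\begin{equation}\label{eq:hshadow}
\delta\bigl(w(b,p)\bigr)=t\,hA^*,\qquad \delta\bigl(w(p,b')^{-1}\bigr)=hA .
\end{equation}
Indeed, a crossed homomorphism on the free group $\langle X,Y\rangle$ is determined by its values on $X$ and $Y$. The maps $v\mapsto\delta(v(b,p))$ and $v\mapsto tA^*\delta(v(q,p))$ both send $X\mapsto tA^*$, $Y\mapsto0$. The maps $v\mapsto \delta(v(p,b'))$ and $v\mapsto A\bigl(\frac{t^{\deg v}-1}{t-1}-\delta(v(q,p))\bigr)$ both send $X\mapsto0$, $Y\mapsto A$.

So the shadow of \eqref{eq:subst} is $hA+t^NhA^*=h\Phi_N$, two clusters of terms at distance about $N$. We need \emph{one} multiplier $h$ for which both $hA$ and $hA^*$ have nonnegative coefficients, and the resulting number of conjugates is $2h(1)$.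

\emph{The degenerate case $\ell=0$.} The braid is conjugate to $\sigma_1^{k+1}\sigma_2^{-1}$, whose closure is the $(2,k+1)$-torus knot. Here $b=pqp^{-1}$, $b'=q$, $A=1$, and $w=XY^{-1}$ works: \eqref{eq:subst} reads $\nu e_1\nu^{-1}e_0=1$. This is why the theorem requires $\ell\ge1$.

\emph{The case $\ell=1$.} Here $A=1-2t+2t^2$ and $A^*=2-2t+t^2$. The multiplier $1+2t+2t^2$ gives $(1+2t+2t^2)A=1+4t^4$, with five terms, but $(1+2t+2t^2)A^*=2+2t+t^2-2t^3+2t^4$ has a negative coefficient. The reversed multiplier $2+2t+t^2$ repairs $A^*$ and fails for $A$. The symmetric multiplier $h=(1+t)(1+t+t^2)$ serves both clusters at the price of one more term each: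
\[
h\Phi_N=\bigl(1+t^3+2t^4+2t^5\bigr)+t^N\bigl(2+2t+t^2+t^5\bigr),
\]
a sum of $12$ monomials for every $N$.

\emph{General $\ell$.} The factor $1+t$ turns $A$ into $1-t+2t^n$, and the factor $1+t+\dots+t^{n-1}$ moves the negative term to $-t^n$, where $2t^n$ absorbs it. For $h=(1+t)(1+t+\dots+t^{n-1})$,
\[
hA=1+t^n+2\,(t^{n+1}+\dots+t^{2n-1}),
\]
and $hA^*=(hA)^*$ because $h^*=h$. The count is $2h(1)=4n=8\ell+4$. The most direct word with this multiplier is
\begin{equation}\label{eq:word}
w=(X^nY^{-n})\cdot Y(X^nY^{-n})Y^{-1}=X^nY^{1-n}X^nY^{-n-1},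
\end{equation}
since $w(q,p)=E_{0,n-1}E_{1,n}$.

\section{The upper bound}\label{sec:upper}

Nonnegativity of the shadows is necessary but not sufficient. In the free group $F_0$ a letter $e_j^{-1}$ does not simply cancel against a distant $e_j$; the two must be used as a conjugating pair, and such pairs must be nested. We show that this can be done for the word \eqref{eq:word}. Put
\begin{align*}
\omega&=w(b,p)=(b^np^{-n})\cdot p\,(b^np^{-n})\,p^{-1},\\
\omega'&=w(p,b')^{-1}=b'^{\,n+1}p^{-n}b'^{\,n-1}p^{-n}=(b'^{\,n+1}p^{-n-1})\cdot p\,(b'^{\,n-1}p^{-n+1})\,p^{-1}.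
\end{align*}
Let $S_r\subset F$ be the set of products of $r$ conjugates of $e$, with $S_0=\{1\}$. Each $S_r$ is invariant under conjugation, $S_rS_{r'}\subset S_{r+r'}$, and $e_j\in S_1$, so $O_j\in S_\ell$.

\begin{example}\label{ex:one}
Let $\ell=1$, so $n=3$ and $O_j=e_{j+1}$. By \eqref{eq:bpow}, $b^3p^{-3}=e_1e_2^{-1}e_1e_2e_3e_5e_4^{-1}$. Multiplying by the same word with indices shifted by $1$ and inserting brackets,
\[
\omega=e_1\cdot e_2^{-1}e_1e_2\cdot e_3\cdot e_5\Bigl[\,e_4^{-1}\bigl(e_2\cdot e_3^{-1}e_2e_3\bigr)e_4\cdot e_6\Bigr]e_5^{-1}\in S_6 .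
\]
By \eqref{eq:bppow}, $b'^{\,4}p^{-4}=e_1^{-1}e_0e_2e_3e_4e_5e_4^{-1}e_5$ and $p\,b'^{\,2}p^{-2}p^{-1}=e_2^{-1}e_1e_3e_4e_3^{-1}e_4$, so
\[
\omega'=e_1^{-1}\Bigl[\,e_0\cdot e_2\bigl(e_3\cdot e_4e_5e_4^{-1}\cdot e_5\bigr)e_2^{-1}\Bigr]e_1\cdot e_3e_4e_3^{-1}\cdot e_4\in S_6 .
\]
The surviving letters give $t(2+2t+t^2+t^5)$ and $1+t^3+2t^4+2t^5$, as \eqref{eq:hshadow} predicts. Hence $\operatorname{gord}(e)\le12$ in $G(K_{1,k})$ for every even $k\geq 2$.
\end{example}

For general $\ell$ the negative letters come in blocks $O_j^{-1}$. Some of them match a block $O_j$, as the outer pairs above do. The others must be matched with letters scattered through an adjacent word $E_{i,j}$, and the next lemma does this.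

\begin{lemma}\label{lem:subseq}
Let $T$ be a positive word of length $|T|$ in the $e_j$, and let $U=u_1\cdots u_d$ be a subsequence of the letters of $T$. Then $TU^{-1}$ and $U^{-1}T$ lie in $S_{|T|-d}$.
\end{lemma}

\begin{proof}
Write $T=T_0u_1T_1\cdots u_dT_d$ with positive words $T_j$ of total length $|T|-d$. The product telescopes: $TU^{-1}=T_0\cdot T_1^{u_1}\cdot T_2^{u_1u_2}\cdots T_d^{u_1\cdots u_d}$. Also $U^{-1}T=U^{-1}(TU^{-1})U$.
\end{proof}

\begin{proposition}\label{prop:upper}
Both $\omega$ and $\omega'$ lie in $S_{4\ell+2}$. Hence $\operatorname{gord}(e)\le8\ell+4$ in $G(K_{\ell,k})$ for every even $k\ge2$.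
\end{proposition}

\begin{proof}
By \eqref{eq:bpow} with $r=n$, and by \eqref{eq:slide} with $j=n$,
\begin{align*}
\omega&=O_0O_1^{-1}E_{1,n}O_{n+1}O_n^{-1}\cdot O_1O_2^{-1}E_{2,n}\,e_{n+1}O_{n+2}O_{n+1}^{-1}\\
&=O_0\cdot\bigl(O_1^{-1}E_{1,n}\bigr)\cdot O_{n+1}\Bigl[\,O_n^{-1}\bigl\{O_1\bigl(O_2^{-1}E_{2,n}\bigr)\bigr\}O_n\cdot e_{2n}\Bigr]O_{n+1}^{-1}.
\end{align*}
The word $O_1=e_2e_4\cdots e_{2\ell}$ is a subsequence of $E_{1,n}$, which has length $2\ell+1$, so $O_1^{-1}E_{1,n}\in S_{\ell+1}$. The word $O_2=e_3e_5\cdots e_{2\ell+1}$ is a subsequence of $E_{2,n}$, which has length $2\ell$, so $O_2^{-1}E_{2,n}\in S_\ell$. The curly bracket is thus in $S_{2\ell}$ and the square bracket in $S_{2\ell+1}$. In total, $\omega\in S_{\ell+(\ell+1)+(2\ell+1)}=S_{4\ell+2}$.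

By \eqref{eq:bppow} with $r=2\ell+2$ and with $r=2\ell$ (shifted by $1$), and by $O_{-1}e_{2\ell}=e_0O_1$,
\begin{align*}
\omega'&=O_0^{-1}O_{-1}e_{2\ell}\,E_{2\ell+1,4\ell+1}O_{2\ell+1}^{-1}O_{2\ell+2}\cdot O_1^{-1}O_0E_{2\ell+1,4\ell}O_{2\ell}^{-1}O_{2\ell+1}\\
&=O_0^{-1}\Bigl[\,e_0\cdot O_1\bigl\{\bigl(E_{2\ell+1,4\ell+1}O_{2\ell+1}^{-1}\bigr)O_{2\ell+2}\bigr\}O_1^{-1}\Bigr]O_0\cdot\bigl(E_{2\ell+1,4\ell}O_{2\ell}^{-1}\bigr)\cdot O_{2\ell+1}.
\end{align*}
The word $O_{2\ell+1}=e_{2\ell+2}e_{2\ell+4}\cdots e_{4\ell}$ is a subsequence of $E_{2\ell+1,4\ell+1}$, of length $2\ell+1$, so the first round bracket is in $S_{\ell+1}$, the curly bracket in $S_{2\ell+1}$, and the square bracket in $S_{2\ell+2}$. The word $O_{2\ell}=e_{2\ell+1}e_{2\ell+3}\cdots e_{4\ell-1}$ is a subsequence of $E_{2\ell+1,4\ell}$, of length $2\ell$, so the second round bracket is in $S_\ell$. In total, $\omega'\in S_{(2\ell+2)+\ell+\ell}=S_{4\ell+2}$.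

By \eqref{eq:subst}, $(\nu\omega\nu^{-1})\,\omega'=1$ in $G$. The left side is a product of $8\ell+4$ conjugates of $e$, and $e\ne1$ by Proposition~\ref{prop:hyp}.
\end{proof}

\section{The lower bound}\label{sec:lower}

By Lemma~\ref{lem:shadow}, part (2) of the theorem reduces to a statement about polynomials.

\begin{proposition}\label{prop:lower}
Fix $\ell\ge1$. For all but finitely many odd $N\ge3$, every $f\in\mathbb Z_{\ge0}[t]$ with $f(0)\ge1$ and $\Delta_N\mid f$ in $\mathbb Z[t]$ satisfies $f(1)\ge8\ell+4$.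
\end{proposition}

The difficulty is that the exponents of $f$ are unbounded and need not form the two clusters of Section~\ref{sec:shadow}. We argue by compactness. Along a sequence $N\to\infty$, the exponents that stay near $0$ form a nonnegative multiple of $A$, and so do, after reversal, the exponents that stay near $\deg f$. Each cluster needs at least $4\ell+1$ terms, which gives $f(1)\ge8\ell+2$. A parity argument excludes $8\ell+3$. The value $8\ell+2$ is excluded because the two extremal clusters require different multipliers, as we saw for $\ell=1$.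

\subsection{Nonnegative multiples of $A$}
Put $\widehat A(t)=A(-t)=1+2t+\dots+2t^{2\ell}$. Replacing $t$ by $-t$ in \eqref{eq:A} gives $(1-t)\widehat A=1+t-2t^n$, so
\begin{equation}\label{eq:bezout}
(1+t)A+(1-t)\widehat A=2,
\end{equation}
and
\[
A\widehat A=\frac{1-(t-2t^n)^2}{1-t^2}=1+4\,(t^{2\ell+2}+t^{2\ell+4}+\dots+t^{4\ell}).
\]
This multiple of $A$ has $4\ell+1$ terms. We show that it is the unique optimum.

For $\ell=1$ the polynomial $A$ has the root $\tau=(1+\sqrt{-1})/2$. The real parts of $\tau^0,\dots,\tau^4$ are $1,\frac12,0,-\frac14,-\frac14$, and $|\tau^j|=2^{-j/2}<\frac14$ for $j\ge5$. If $\varphi=\sum\varphi_jt^j\in\mathbb Z_{\geq 0}[t]$ is divisible by $A$, then $0=\operatorname{Re}\varphi(\tau)\ge\varphi_0-\frac14(\varphi(1)-\varphi_0)$, so $\varphi(1)\ge5\varphi_0$. For general $\ell$ we replace $\varphi\mapsto\operatorname{Re}\varphi(\tau)$ by a linear functional $L$ that vanishes on multiples of $A$. Its values $\gamma_j=L(t^j)$ must satisfy the recurrence given by $1-t+2t^n$. To be sharp at $A\widehat A$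 we ask that $\gamma_0=1$ and $\gamma_j=-\frac1{4\ell}$ for $n\le j\le4\ell$, and the recurrence then forces $\gamma_0,\dots,\gamma_{2\ell}$ to decrease linearly.

\begin{lemma}\label{lem:LP}
Let $\varphi\in\mathbb Z_{\ge0}[t]$ with $\varphi(0)\ge1$ and $A\mid\varphi$ in $\mathbb C[t]$. Then $\varphi(1)\ge4\ell+1$, with equality only if $\varphi=A\widehat A$.
\end{lemma}

\begin{proof}
Define $\gamma_j=1-\frac{j}{2\ell}$ for $0\le j\le2\ell$, and $\gamma_{j+n}=\frac12(\gamma_{j+1}-\gamma_j)$ for $j\ge0$. Taking $j=0,\dots,2\ell-1$ gives $\gamma_i=-\frac1{4\ell}$ for $2\ell+1\le i\le4\ell$. Taking $j=2\ell$ gives $\gamma_{4\ell+1}=-\frac1{8\ell}$; taking $2\ell+1\le j\le4\ell-1$ gives $\gamma_i=0$ for $4\ell+2\le i\le6\ell$; and taking $j=4\ell$ gives $\gamma_{6\ell+1}=\frac1{16\ell}$. For $j\ge4\ell+1$ we have $|\gamma_{j+n}|\le\max(|\gamma_j|,|\gamma_{j+1}|)$, so $|\gamma_i|\le\frac1{8\ell}$ for all $i\ge4\ell+1$ by induction. Thus $\gamma_i\ge-\frac1{4\ell}$ for all $i\ge1$, with equality exactly for $2\ell+1\le i\le4\ell$.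

Let $L\colon\mathbb C[t]\to\mathbb C$ be linear with $L(t^j)=\gamma_j$, and let $\lambda_j=L(t^jA)$. By \eqref{eq:A},
\[
\lambda_j+\lambda_{j+1}=\gamma_j-\gamma_{j+1}+2\gamma_{j+n}=0,\qquad \lambda_0=1+2\sum_{i=1}^{\ell}(\gamma_{2i}-\gamma_{2i-1})=1-2\ell\cdot\frac1{2\ell}=0 .
\]
So all $\lambda_j$ vanish, and $L$ vanishes on multiples of $A$. With $\varphi=\sum\varphi_jt^j$,
\[
0=L(\varphi)\ge\varphi_0-\tfrac1{4\ell}\bigl(\varphi(1)-\varphi_0\bigr),
\]
hence $\varphi(1)\ge(4\ell+1)\varphi_0\ge4\ell+1$.

If equality holds, then $\varphi_0=1$ and all other exponents of $\varphi$ lie in $[n,4\ell]$. Then $h=\varphi/A$ has degree at most $2\ell$, and $h\cdot(1-t+2t^n)=(1+t)\varphi$ gives $h\cdot(1-t)\equiv1+t\pmod{t^n}$. Therefore $h\equiv 1+2t+2t^2+\cdots\pmod{t^{n}}$, that is, $h=\widehat A$.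
\end{proof}

\subsection{Clusters of exponents}
To pass from divisibility by $\Phi_N$ to divisibility by $A$ we use that $t^NA^*\to0$ inside the unit disk. This detects only the roots of $A$ in the disk, so we need all of them to lie there.

\begin{lemma}\label{lem:roots}
All roots of $A$ satisfy $0<|t|<1$. All roots of $A^*$ and of $\widehat A^{\,*}$ satisfy $|t|>1$.
\end{lemma}

\begin{proof}
We have $A(0)=1$. If $A(t)=0$, then $2t^n=t-1$ by \eqref{eq:A}. For $|t|\ge1$ we have $|2t^n|\ge2|t|\ge|t|+1\ge|t-1|$, and equality throughout forces $|t|=1$ and $|t-1|=2$, so $t=-1$; but $A(-1)\neq0$. The roots of $A^*$ are the inverses of the roots of $A$, and $\widehat A^{\,*}(t)=t^{2\ell}A(-1/t)=A^*(-t)$.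
\end{proof}

Fix $\rho<1$ such that all roots of $A$ lie in $|t|<\rho$.

\begin{lemma}\label{lem:cluster}
Let $N$ run through an infinite set of odd integers, and let $f_N=h_N\Phi_N$ with $h_N\in\mathbb Z[t]$. Suppose $f_N=\varphi+g_N$, where $\varphi$ is a fixed polynomial and $g_N$ is a sum of at most $m$ monomials $t^j$, with $m$ fixed and all exponents tending to infinity. Then $A\mid\varphi$ in $\mathbb C[t]$, and $h_N\to\varphi/A$ uniformly on $|t|\le\rho$.
\end{lemma}

\begin{proof}
On $|t|\le\rho$ we have $f_N\to\varphi$ and $\Phi_N\to A$ uniformly. On the circle $|t|=\rho$ the polynomial $A$ has no zero, so $h_N=f_N/\Phi_N$ converges uniformly there. By the maximum principle applied to the differences $h_N-h_{N'}$, the polynomials $h_N$ converge uniformly on the closed disk, to a function $H$ holomorphic in the interior. In the limit $HA=\varphi$. So the rational function $\varphi/A$ has no pole in $|t|<\rho$, and it has none elsewhere by the choice of $\rho$.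
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:lower}]
Suppose the statement fails for infinitely many $N$, with counterexamples $f_N$. We pass to subsequences without changing notation. First let $f_N(1)=m\le8\ell+3$ be constant, and write
\[
f_N=\sum_{j=1}^mt^{k_j(N)},\qquad 0=k_1(N)\le\dots\le k_m(N)=D_N .
\]

\emph{Step 1: parity.} The integer $\Delta_N(-1)$ divides $f_N(-1)$, while $|f_N(-1)|\le m$ and $|\Delta_N(-1)|\to\infty$. So $f_N(-1)=0\ne\Delta_N(-1)$ for large $N$, and $1+t$ divides $f_N/\Delta_N$. Thus $f_N=h_N\Phi_N$ with $h_N\in\mathbb Z[t]$, and $m=2h_N(1)$ is even. Hence $m\le8\ell+2$.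

\emph{Step 2: two clusters.} Pass to a subsequence on which each $k_j(N)$ and each $D_N-k_j(N)$ is either constant or tends to infinity. Let $I$ be the set of $j$ with $k_j(N)$ constant and $J$ the set of $j$ with $D_N-k_j(N)$ constant, and put $\varphi=\sum_{j\in I}t^{k_j}$ and $\psi=\sum_{j\in J}t^{D_N-k_j}$. Since $1\in I$ and $m\in J$, both have positive constant term. Lemma~\ref{lem:cluster} gives $A\mid\varphi$. Since $\Phi_N^*=\Phi_N$, we have $f_N^*=h_N^*\Phi_N$, and $f_N^*=\sum_jt^{D_N-k_j}$, so Lemma~\ref{lem:cluster} also gives $A\mid\psi$. By Lemma~\ref{lem:LP}, $|I|\ge4\ell+1$ and $|J|\ge4\ell+1$. The sets $I$ and $J$ are disjoint because $D_N\ge\deg\Phi_N\to\infty$. Hence $m=8\ell+2$, every index lies in $I$ or $J$, and $\varphi=\psi=A\widehat A$ by the equality case. The terms indexed by $J$ add up to $t^{D_N}\psi(1/t)$, so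
\begin{equation}\label{eq:extremal}
h_NA+t^Nh_NA^*=f_N=A\widehat A+t^{M}A^*\widehat A^{\,*},\qquad M=M_N=D_N-4\ell\to\infty,
\end{equation}
and $h_N\to\widehat A$ uniformly on $|t|\le\rho$ by Lemma~\ref{lem:cluster}.

\emph{Step 3: the clusters are at distance about $N$.} We would like to compare the two sides of \eqref{eq:extremal} cluster by cluster, but $h_N$ might have large degree. Let $\tau$ be a root of $A$. Evaluating \eqref{eq:extremal} at $\tau$ and dividing by $A^*(\tau)\widehat A^{\,*}(\tau)\tau^N$, which is nonzero by Lemma~\ref{lem:roots}, we get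
\[
\tau^{M-N}=\frac{h_N(\tau)}{\widehat A^{\,*}(\tau)}\longrightarrow\frac{\widehat A(\tau)}{\widehat A^{\,*}(\tau)} .
\]
The limit is nonzero, since $(1-\tau)\widehat A(\tau)=2$ by \eqref{eq:bezout}. As $0<|\tau|<1$, the integers $M-N$ are bounded, and on a subsequence $M-N=a$ is constant. Then $\deg h_N=(M+4\ell)-(N+2\ell)=a+2\ell$ is constant.

\emph{Step 4: the multipliers disagree.} By \eqref{eq:extremal}, the polynomial $h_NA-A\widehat A$ is divisible by $t^{\min(N,M)}$, and its degree is bounded. So it vanishes for large $N$, and $h_N=\widehat A$. Then \eqref{eq:extremal} gives $t^N\widehat AA^*=t^MA^*\widehat A^{\,*}$, that is, $\widehat A=t^a\widehat A^{\,*}$. Both $\widehat A(0)=1$ and $\widehat A^{\,*}(0)=2$ are nonzero, so $a=0$ and $1=2$, a contradiction.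
\end{proof}

The assumption that $N$ is large enters in Step 1, in the separation of the clusters, and in Steps 3 and 4. The argument gives no explicit threshold for $k$.

\section{Proof of Theorem~\ref{thm:main}}

Part (1) is Propositions~\ref{prop:hyp} and~\ref{prop:upper}. For part (2), apply Lemma~\ref{lem:shadow} with $m=\operatorname{gord}(e)$ and then Proposition~\ref{prop:lower}: for all but finitely many $k$ we get $\operatorname{gord}(e)\ge8\ell+4$, and equality follows from part (1). For part (3), the integers $m\ge 12$ with $m\equiv4\pmod8$ are the numbers $8\ell+4$ with $\ell\ge1$. Parts (1) and (2) give infinitely many distinct hyperbolic alternating knots whose groups have an element of generalized torsion order $8\ell+4$, so $M_{\mathsf{hyp}}(8\ell+4)\ge M_{\mathsf{alt}}(8\ell+4)=\infty$. Finally $M_{\mathsf{alt}}(2)\le M_{\mathsf{hyp}}(2)=0$ by Proposition~\ref{prop:two}. \qed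

\begin{thebibliography}{9}

\bibitem{Ito}
T.~Ito, \emph{Generalized torsion orders of generalized torsion elements}, arXiv:2310.02577 (2023).

\bibitem{Norwood}
F.~H.~Norwood, \emph{Every two-generator knot is prime}, Proc. AMS \textbf{86} (1982).

\end{thebibliography}
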